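# Solidity of toric Fano varieties under finite groups with a large toric part

## 1. Same Weyl group, same fibrations? Tests on $\mathbb P^1\times\mathbb P^1$ and $\mathbb P^2$

All varieties are projective over $\mathbb C$ unless another base field is named. Let $X$ be a toric Fano variety of dimension $n$, let $\mathbb T\cong\mathbb G_m^n$ be a maximal torus in $\mathrm{Aut}(X)$, and let $G_X$ be the normalizer of $\mathbb T$ in $\mathrm{Aut}(X)$. There is a split exact sequence
$$1\to\mathbb T\to G_X\xrightarrow{\ \nu_X\ }\mathbb W_X\to 1, \tag{1}$$
where $\mathbb W_X=G_X/\mathbb T$ is a finite subgroup of $\mathrm{GL}_n(\mathbb Z)$, the Weyl group. Take a group $G$ with $\mathbb T\subset G\subset G_X$ and ask which $G$-equivariant fibrations $X$ admits birationally. Now replace $G$ by a finite subgroup $H\subset G$ with the same image, $\nu_X(H)=\nu_X(G)$.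

**First guess.** Nothing changes: if $X$ has no $G$-equivariant fibrations, it has no $H$-equivariant ones.

There is a reason to believe this. The class group $\mathrm{Cl}(X)$ is generated by $\mathbb T$-invariant divisors, so $\mathbb T$ acts trivially on it and the invariant classes depend only on the image in $\mathbb W_X$. Let us fix the words and then test.

**Definition ($G$-minimal).** $X$ is $G$-minimal if $\mathrm{Cl}(X)^G$ has rank $1$.

**Definition ($G$-Mori fibre space, $G$-Mfs).** This is a $G$-equivariant morphism $f:Y\to Z$ of normal projective varieties with $f_*\mathcal O_Y=\mathcal O_Z$ and $\dim Z<\dim Y$ such that $Y$ is terminal and $G\mathbb Q$-factorial (every $G$-invariant Weil divisor is $\mathbb Q$-Cartier), $-K_Y$ is $f$-ample, and the relative $G$-invariant Picard rank, that is, the rank of $\mathrm{Pic}(Y)^G/f^*\mathrm{Pic}(Z)^G$, is $1$. Terminal means that $K_Y$ is $\mathbb Q$-Cartier and every divisor exceptional over $Y$ has positive discrepancy.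

**Definition ($G$-solid).** A terminal $G$-minimal $X$ (a $G$-Fano variety) is $G$-solid if it is not $G$-birational to a $G$-Mfs with positive-dimensional base.

If one allows $G$-birational maps to twist the action by an automorphism of $G$, one twists the action on $Y$ accordingly, and nothing below changes.

Put $M=\mathrm{Hom}(\mathbb T,\mathbb G_m)$, with $G$ acting by $(g\chi)(t)=\chi(g^{-1}tg)$, an action that factors through $\nu_X(G)$. A subgroup $W\subset\mathbb W_X$ is called irreducible (or reducible) over $\mathbb Q$ if $M_{\mathbb Q}=M\otimes\mathbb Q$ is so as a $W$-representation.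

**Test, $n=1$.** A Mori fibre space of dimension $1$ has a point as base. So $X=\mathbb P^1$ is always solid, and the guess holds.

**Test, $X=\mathbb P^1\times\mathbb P^1$ with the swap.** Let $W=\langle s\rangle$, where $s$ swaps the factors, and $G=\mathbb T\rtimes W$. Since $s$ exchanges the two rulings, $X$ is $G$-minimal. But $s$ fixes the character $xy$, so $W$ is reducible over $\mathbb Q$, and the rational map $(x,y)\mapsto xy$ to $\mathbb P^1$ is $G$-equivariant. Its base points are $(0,\infty)$ and $(\infty,0)$, which lie on no common ruling. Blowing them up gives a del Pezzo surface $V$ of degree $6$ with a morphism $V\to\mathbb P^1$ whose general fibre is a smooth rational curve. The swap exchanges the two ruling classes and the two exceptional curves, so $\mathrm{Pic}(V)^G$ has rank $2$ and the relative invariant rank is $1$. So $V\to\mathbb P^1$ is a $G$-Mfs, and an $H$-Mfs for every finite $H\subset G$ with $\nu_X(H)=W$. Here $X$ is neither $G$-solid nor $H$-solid, however large $H$ is. The guess survives.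

**Test, $X=\mathbb P^2$.** Let $W$ be $\mathbb Z/3$ or $\mathfrak S_3$, permuting the coordinates, and $G=\mathbb T\rtimes W$. Here $M=\{(a,b,c)\in\mathbb Z^3: a+b+c=0\}$, and an element $w$ of order $3$ satisfies $1+w+w^2=0$ on $M$. So $w$ has no rational eigenvalue and $W$ is irreducible over $\mathbb Q$. Section 2 shows that $\mathbb P^2$ is $G$-solid. Now let $H=(\mathbb Z/2)^2\rtimes W$, where $(\mathbb Z/2)^2=\mathbb T[2]$ is the group of diagonal sign changes; its order is $12$ or $24$. The pencil of conics
$$ax^2+by^2+cz^2=0,\qquad a+b+c=0, \tag{2}$$
is $H$-invariant, and its base points are the four points $[\pm1:\pm1:1]$. The points $[1:1:1]$, $[-1:1:1]$, $[1:-1:1]$ are not collinear, since the determinant of their coordinates is $4$. Sign changes permute the four points simply transitively, hence also the four triples, so no three are collinear. The blow-up $V$ of the four points is therefore a del Pezzo surface of degree $5$, and (2) becomes a morphism $V\to\mathbb P^1$ with general fibre a smooth conic. The group $H$ permutes the four exceptional curves transitively, so $\mathrm{Pic}(V)^H$ has rank $2$. Thus $V\to\mathbb P^1$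 is an $H$-Mfs, and $\mathbb P^2$ is not $H$-solid.

**The first guess is false.** What can still be true is that it fails only for small $H$. This is the conjecture stated in Ivan Cheltsov, Adrien Dubouloz, Takashi Kishimoto, "Toric G-solid Fano threefolds", arXiv:2007.14197 (2020):

**Conjecture.** *Let $X$ be a toric Fano variety with at most terminal singularities and let $G$ be a subgroup in $G_X$ that contains $\mathbb T$ such that $X$ is $G$-minimal and $G$-solid. Then there exists a constant $c_X>0$ such that for every finite subgroup $H\subset G$ with $\nu_X(H)=\nu_X(G)$, the Fano variety $X$ is $H$-solid provided that $|H|\ge c_X$.*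

We prove it, with $c_X$ depending only on $n$.

## 2. Kernels on the base: what irreducibility gives for $\mathbb T$ and fails to give for $\mathbb T[p]$

For the full group $G$, irreducibility forbids fibrations at once.

**Lemma 1.** *Let $\mathbb T\subset G\subset G_X$ with $\nu_X(G)$ irreducible over $\mathbb Q$. Then $X$ is not $G$-birational to a $G$-Mfs $Y\to Z$ with $\dim Z>0$.*

*Proof.* Suppose it is. A general point of $X$ has trivial stabilizer in $\mathbb T$, so $\mathbb T$ has a dense orbit on $Y$, hence on $Z$. Let $\mathbb T_1\subset\mathbb T$ be the kernel of the action on $Z$; it is normal in $G$. The stabilizer in $\mathbb T/\mathbb T_1$ of a point of the dense orbit fixes the whole orbit, since the group is commutative, hence fixes $Z$; so it is trivial, and $\dim\mathbb T/\mathbb T_1=\dim Z$. The characters of $\mathbb T/\mathbb T_1$ form the sublattice $\{\chi\in M:\chi|_{\mathbb T_1}=1\}$, which is stable under $\nu_X(G)$ and has rank $\dim Z$ with $0<\dim Z<n$. This contradicts irreducibility. $\square$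

So $\mathbb P^2$ is $G$-solid in the test above. A sensible person now copies the argument for finite $H$. Put $A=H\cap\mathbb T$, and let $A_1\subset A$ be the kernel of the action on $Z$. Then $\{\chi\in M:\chi|_{A_1}=1\}$ is a $W$-stable sublattice, but it has full rank $n$, because $A_1$ is finite. Irreducibility over $\mathbb Q$ says nothing about it. Could one reduce mod $p$? If $A=\mathbb T[p]$, then $A^\vee=M/pM$, and $(A/A_1)^\vee$ is a $W$-submodule of $M/pM$. If $M/pM$ were irreducible, then $A_1$ would be $1$ or $A$. But it can be reducible for arbitrarily large $p$. On $\mathbb P^2$ with $W=\mathbb Z/3$, take $\zeta=e^{2\pi i/7}$ and $a=\mathrm{diag}(\zeta,\zeta^2,\zeta^4)$. A cyclic permutation of the coordinates sends $a$ to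
$$\mathrm{diag}(\zeta^4,\zeta,\zeta^2)=a^4, \tag{3}$$
so $\langle a\rangle\subset\mathbb T[7]$ is $W$-stable of order $7$. The same happens for every prime $p\equiv1\pmod 3$, because $x^2+x+1$ then has roots mod $p$. Both $A_1=\langle a\rangle$ and $\mathbb T[7]/A_1$ are cyclic of order $7$, and a cyclic group of any order acts faithfully on $\mathbb P^1$. The groups $A_1$ and $A/A_1$, taken alone, give no contradiction. This is exactly where the first approach stops.

What has not been used is *how* $W$ acts on $A_1$. By (3) it acts through multiplication by $4$, which has order $3$ in $(\mathbb Z/7)^*$. Can a symmetry of a family of rational curves do that?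

## 3. Large $H$ on $\mathbb P^2$: rotations of a conic can only be inverted

If a group $H$ acts on a scheme $F$ over a field $L$ and on $L$ so that $F\to\operatorname{Spec}L$ is equivariant, we say it acts *compatibly*. Example: $H=\mathbb Z/2$ acts on $L=\mathbb C(t)$ by $t\mapsto -t$ and on $\mathbb P^1_L$ with coordinate $u$ by $u\mapsto tu^{-1}$, $t\mapsto -t$, provided the composite is right; its square is $u\mapsto (-t)(tu^{-1})^{-1}=-u$, so this formula really defines a compatible action of $\mathbb Z/4$, whose element of order $2$ acts trivially on $L$. Groups act on functions by $hf=f\circ h^{-1}$. For a finite abelian group $B$ put $B^\vee=\mathrm{Hom}(B,\mathbb C^*)$; if $B$ is a normal subgroup of $H$, or a quotient of two such, then $H$ acts on $B^\vee$ by $(h\chi)(b)=\chi(h^{-1}bh)$.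

**Lemma 2.** *Let $L/\mathbb C$ be finitely generated, $F$ a smooth projective geometrically integral curve of genus $0$ over $L$, and $H$ a finite group acting compatibly on $F$ and on $L$, on $L$ by $\mathbb C$-automorphisms. Let $A'\subset H$ be a normal abelian subgroup acting trivially on $L$, let $A''\subset A'$ be the subgroup acting trivially on $L(F)$, and put $B=A'/A''$. Then $B$ is cyclic or $(\mathbb Z/2)^2$. If $B$ is cyclic of order $\ge3$, each $h\in H$ acts on $B^\vee$ as $1$ or as $-1$.*

*Proof.* $B$ embeds in $\mathrm{Aut}(F_{\overline L})=\mathrm{PGL}_2(\overline L)$, whose finite abelian subgroups are cyclic or $(\mathbb Z/2)^2$. Let $B$ be cyclic of order $\ge3$. All nontrivial elements of $B$ have the same two fixed points $p,q\in F_{\overline L}=\mathbb P^1$, and $B$ acts on the tangent lines there by faithful characters $\chi_p$ and $\chi_q=\chi_p^{-1}$, with values in roots of unity, which lie in $\mathbb C$. Let $h\in H$. Extend the automorphism of $L$ to $\overline L$; then $h$ acts on $F_{\overline L}$ semilinearly, and it permutes $\{p,q\}$ because it normalizes $B$. It fixes $\mathbb C$. Hence $\chi_{h(p)}(hbh^{-1})=\chi_p(b)$,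 that is, $h\chi_p=\chi_{h(p)}\in\{\chi_p,\chi_p^{-1}\}$. Since $\chi_p$ generates $B^\vee$, the claim follows. $\square$

**Consequence for $\mathbb P^2$.** Let $W=\nu_X(H)$ contain an element of order $3$. Suppose $\mathbb P^2$ is $H$-birational to an $H$-Mfs $Y\to Z$ with $\dim Z>0$. Then $Z$ is a curve dominated by $\mathbb P^2$, so $Z\cong\mathbb P^1$, and the generic fibre is a curve of genus $0$ over $\mathbb C(Z)$. Let $A_1\subset A=H\cap\mathbb T$ be the kernel on $Z$. Apply Lemma 2 to $B=A_1$ on the generic fibre and to $B=A/A_1$ on $Z$ (with $L=\mathbb C$). Let $w\in H$ map to an element of order $3$. On $M$, hence on $A^\vee$, its quotient $A_1^\vee$ and its subgroup $(A/A_1)^\vee$, we have $1+w+w^2=0$. If $B$ is cyclic of order $\ge3$, then $w$ acts on $B^\vee$ as $\pm1$; as $w^3\in A$ acts trivially, the sign is $+$. So $3=1+w+w^2$ kills $B^\vee$, and $|B|=3$. In all cases $|B|\le4$, so $|A|\le16$ and $|H|\le16\cdot6=96$. Thus $\mathbb P^2$ is $H$-solid as soon as $|H|>96$ and $\nu_X(H)\ni w$ of order $3$. The case $p=7$ of (3) is excluded because $4\ne\pm1$ in $\mathbb Z/7$.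

Here is what worked. The group $B^\vee$ is a quotient of the lattice $\mathbb Z\chi_p$ of rank $1$, *equivariantly*, with $H$ acting on that lattice through a bounded group. A rank-$1$ lattice shares no constituent with the irreducible rank-$2$ lattice $M$, and this bounds $B$. In general fibres are Fano varieties of dimension $d<n$ over function fields, and the task is to find an $H$-module of rank $\le d$, with bounded torsion and bounded group action, that surjects onto $B^\vee$. Boundedness of Fano varieties will supply it.

## 4. Theorems A, B and C

**Theorem A (the Conjecture).** *For every $n$ there is a constant $c_n$ such that, for $X$, $G$ as in the Conjecture with $\dim X=n$, the variety $X$ is $H$-solid for every finite $H\subset G$ with $\nu_X(H)=\nu_X(G)$ and $|H|\ge c_n$.*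

**Theorem B.** *For every $n\ge2$ there is $a_n$ with the following property. Let $H$ be a finite group, $A\subset H$ a normal abelian subgroup, $M\cong\mathbb Z^n$ an $H$-module with $M_{\mathbb Q}$ irreducible, and $M\to A^\vee$ an $H$-equivariant surjection. Suppose $|A|>a_n$ and $H$ acts faithfully on a rationally connected projective variety $V$ with $\dim V\le n$. Then $\dim V=n$, and $V$ is not $H$-birational to an $H$-Mfs with positive-dimensional base.*

**Theorem C.** *Let $X$ be a terminal toric Fano variety of dimension $n\ge2$. Let $H\subset G_X$ be a finite subgroup such that $X$ is $H$-minimal, and put $G=\mathbb TH$.*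

1. *If $\nu_X(H)$ is reducible over $\mathbb Q$, then $X$ is neither $H$-solid nor $G$-solid.*
2. *$X$ is $G$-solid if and only if $\nu_X(H)$ is irreducible over $\mathbb Q$.*
3. *If $|H|\ge c_n$, then $X$ is $H$-solid if and only if $X$ is $G$-solid.*

The assumption $|H|\ge c_n$ cannot be dropped: this is the example (2) on $\mathbb P^2$ with $|H|=12$ or $24$.

## 5. Boundedness and the equivariant minimal model program

**Fact 3 (boundedness).** For every $d\ge1$ there are $m_d\in\mathbb N$ and $v_d$ such that for every terminal Fano variety $F$ of dimension $d$, $|-m_dK_F|$ defines a birational map and $(-K_F)^d\le v_d$. Indeed, terminal varieties are $\varepsilon$-lc with $\varepsilon=\frac12$. The first statement is Theorem 1.2 of C. Birkar, *Anti-pluricanonical systems on Fano varieties*, Ann. of Math. 190 (2019). The second follows from the boundedness of $\varepsilon$-lc Fano varieties of dimension $d$: C. Birkar, *Singularities of linear systems and boundedness of Fano varieties*, Ann. of Math. 193 (2021), Theorem 1.1. Both hold over $\overline L$ for every finitely generated $L/\mathbb C$, because $\overline L\cong\mathbb C$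 as abstract fields. For $d=1$ one can take $m_1=1$, $v_1=2$, since $F=\mathbb P^1$.

We also use these textbook facts. *Blanchard's lemma:* if $f:X\to Y$ is proper with $f_*\mathcal O_X=\mathcal O_Y$ and a connected algebraic group acts on $X$, it acts on $Y$ so that $f$ is equivariant. *Functorial resolutions* exist, and they are equivariant under any algebraic group action. *Discrepancies under MMP steps* do not decrease, and they strictly increase for a divisor whose centre lies in the exceptional or flipping locus. *Pseudo-effectivity:* a divisor that is pseudo-effective over $S$ has nonnegative intersection with curves contracted in $S$ that move in a family covering the variety; so if the general fibre of $V\to S$ (with $V$ smooth) is positive-dimensional and rationally connected, $K_V$ is not pseudo-effective over $S$, because such a fibre is covered by rational curves $C$ with $K_V\cdot C<0$.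

**Proposition 4 (equivariant MMP).** *Let a finite group $\Gamma$ act on a smooth projective variety $V$, let $V\to S$ be a dominant equivariant morphism of projective varieties, and suppose $K_V$ is not pseudo-effective over $S$. Then $V$ is $\Gamma$-birational over $S$ to a $\Gamma$-Mfs $Y\to Z$ with a $\Gamma$-equivariant morphism $Z\to S$.*

*Proof.* The plan is to run the ordinary log MMP on the quotient and pull it back by normalization.

**Step 1: pass to the quotient.** Replace $\Gamma$ by its image in $\mathrm{Aut}(V)$, which also acts on $S$. Since $V$ is normal, $V\to S$ factors through the normalization of $S$, so we may take $S$ normal; this does not affect pseudo-effectivity over $S$, because the same curves are contracted. Let $q:V\to V'=V/\Gamma$ and write $K_V=q^*(K_{V'}+\Delta)$ by the Hurwitz formula. The quotient $V'$ is $\mathbb Q$-factorial.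

We need a formula comparing discrepancies. Let $q_i:X_i\to X_i'$ be a finite morphism of normal varieties with $K_{X_i}=q_i^*(K_{X_i'}+\Delta_i)$, both sides $\mathbb Q$-Cartier. Let $F$ be a divisor over $X_i$, lying over a divisor $F'$ over $X_i'$ with ramification index $r_F$. Then
$$a(F,X_i)+1=r_F\,\big(a(F',X_i',\Delta_i)+1\big). \tag{4}$$
To see this, choose a normal model $\tilde X'\to X_i'$ on which $F'$ is a divisor, and let $\tilde X$ be its normalization in the function field of $X_i$. Near the generic point of $F$ we have $K_{\tilde X}=\tilde q^*K_{\tilde X'}+(r_F-1)F$ and $\tilde q^*F'=r_FF$. Substituting $K_{\tilde X'}=(\text{pullback of }K_{X_i'}+\Delta_i)+a(F',X_i',\Delta_i)F'$ gives (4). For $i=0$, $X_0=V$, it shows that $(V',\Delta)$ is klt.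

**Step 2: run the MMP downstairs.** If $K_{V'}+\Delta$ were pseudo-effective over $S/\Gamma$, then its pullback $K_V$ would be pseudo-effective over $S/\Gamma$, hence over $S$, because $S\to S/\Gamma$ is finite. So by Birkar–Cascini–Hacon–McKernan, Cor. 1.3.3, there is a $(K+\Delta)$-MMP over $S/\Gamma$
$$V'=X_0'\dashrightarrow X_1'\dashrightarrow\cdots\dashrightarrow X_r'=Y' \tag{5}$$
ending with a Mori fibre space $Y'\to Z'$.

**Step 3: lift it.** Let $q_i:X_i\to X_i'$ be the normalization of $X_i'$ in $\mathbb C(V)$. Then $\Gamma$ acts on $X_i$, and $X_i/\Gamma\to X_i'$ is finite and birational onto a normal variety, so $X_i/\Gamma=X_i'$. No divisors are extracted in (5), so $K_{X_i}=q_i^*(K_{X_i'}+\Delta_i)$, with $\Delta_i$ the strict transform of $\Delta$, can be checked at codimension-one points and holds because it holds on $V$. Put $Y=X_r$ and let $Y\to Z\to Z'$ be the Stein factorization of $Y\to Z'$.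

**Step 4: $Y$ is terminal.** Let $F$ be exceptional over $Y$. If $F$ is exceptional over $V$, then (4) and the monotonicity of discrepancies give $a(F,Y)\ge a(F,V)\ge1$. If $F$ is a divisor on $V$, its image $F'$ is a divisor on $V'$ that is exceptional over $Y'$, so some step contracts it and its discrepancy strictly increases there. By (4), $a(F,Y)>a(F,V)=0$.

**Step 5: $Y\to Z$ is a $\Gamma$-Mfs.** If $D$ is a $\Gamma$-invariant Weil divisor on $Y$, then $|\Gamma|D=q_r^*(q_r)_*D$ is a pullback from the $\mathbb Q$-factorial variety $Y'$, so $D$ is $\mathbb Q$-Cartier. Taking norms shows $\mathrm{Pic}(Y)^\Gamma\otimes\mathbb Q=\mathrm{Pic}(Y')\otimes\mathbb Q$, and likewise $\mathrm{Pic}(Z)^\Gamma\otimes\mathbb Q=\mathrm{Pic}(Z/\Gamma)\otimes\mathbb Q$. The finite morphism $Z/\Gamma\to Z'$ is an isomorphism: functions on $Z/\Gamma$ pull back to $Y'=Y/\Gamma$, and $Y'\to Z'$ has connected fibres with $Z'$ normal, so they come from $Z'$. Hence the relative $\Gamma$-invariant Picard rank is that of $Y'\to Z'$, namely $1$. Finally $-K_Y=-q_r^*(K_{Y'}+\Delta_r)$ is ample over $Z'$, hence over $Z$, and $\dim Z=\dim Z'<\dim Y$.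

**Step 6: the map to $S$.** The closure of the graph of $Y\dashrightarrow S$ in $Y\times_{S/\Gamma}S$ is finite and birational over the normal variety $Y$, so it is $Y$, and $Y\to S/\Gamma$ lifts to a morphism $Y\to S$. A fibre of $Y\to Z$ is connected and maps to one point of $S/\Gamma$, so to a finite set in $S$, so to one point. Hence $Y\to S$ factors through $Z$. All maps are equivariant, because they are so as rational maps. $\square$

**Addendum 5.** *In Proposition 4, suppose a connected algebraic group $\mathbb T$ also acts on $V$. Then $\mathbb T$ acts regularly on $Y$ and $Z$, and $Y\to Z$ is $\mathbb T$-equivariant.*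

*Proof.* We carry the action along the steps. It exists on $X_0=V$. Suppose $\mathbb T$ acts regularly on $X_i$. Let $X_i'\to T_i'$ be the contraction of the $i$-th step (the last one being the fibration to $Z'$) and $c:X_i\to T_i\to T_i'$, with $c:X_i\to T_i$, the Stein factorization. By Blanchard's lemma $\mathbb T$ acts on $T_i$ and $c$ is equivariant. If the step is divisorial, then $T_i$ is normal, finite over $T_i'=X_{i+1}'$ and has function field $\mathbb C(V)$, so $T_i=X_{i+1}$. If it is the last one, $T_i=Z$. If it is a flip, $T_i$ is the normalization of $T_i'$ in $\mathbb C(V)$, so $X_{i+1}\to T_i'$ factors through $T_i$. The map $X_i\dashrightarrow X_{i+1}$ is an isomorphism in codimension $1$, and $K_{X_{i+1}}$, the pullback of $K_{X'_{i+1}}+\Delta_{i+1}$, is ample over $T_i$. Hence $X_{i+1}=\operatorname{Proj}_{T_i}\bigoplus_{k\ge0}c_*\mathcal O(kK_{X_i})$, and $\mathbb T$ acts on the right-hand side. $\square$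

## 6. Reducible Weyl groups produce fibrations

The Conjecture assumes solidity; what we shall use is irreducibility. This section links the two, generalizing the map $xy$ on $\mathbb P^1\times\mathbb P^1$.

**Lemma 6.** *Let $X$ be a toric Fano variety of dimension $n\ge2$ and $W\subset\mathbb W_X$ a subgroup that is reducible over $\mathbb Q$. Put $G=\nu_X^{-1}(W)$. Then $X$ is $G$-birational to a $G$-Mfs $Y\to Z$ with $\dim Z>0$. Moreover, this is an $H$-Mfs for every $H\subset G$ with $\nu_X(H)=W$.*

*Proof.*

**Step 1: an equivariant quotient of the open orbit.** Let $M'\subset M$ be a saturated $W$-stable sublattice with $0<\operatorname{rk}M'<n$. Let $N\to N'$ be the dual surjection of cocharacter lattices, $N''$ its kernel and $\mathbb T''\subset\mathbb T$ the corresponding subtorus, which is normal in $G$. The open $\mathbb T$-orbit $U\subset X$ is $G$-stable, since $G$ permutes $\mathbb T$-orbits. Choose $x_0\in U$ and identify $U=\mathbb T$. If $gx_0=t_gx_0$, then $g(tx_0)=(gtg^{-1})t_gx_0$. So $g$ acts on $U$ as the group automorphism $t\mapsto gtg^{-1}$ followed by a translation. Hence $G$ acts regularly on every toric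 compactification of $U$ whose fan is $W$-invariant. The same applies to $U/\mathbb T''$, and $U\to U/\mathbb T''$ is $G$-equivariant.

**Step 2: compactify the quotient map.** By Maschke choose a $W$-stable splitting $N_{\mathbb Q}=N''_{\mathbb Q}\oplus N'_{\mathbb Q}$. Choose $W$-invariant complete projective fans $\Sigma''$ in $N''_{\mathbb Q}$ and $\Sigma'$ in $N'_{\mathbb Q}$, for instance normal fans of full-dimensional $W$-invariant rational polytopes. The projection maps cones of $\Sigma''\times\Sigma'$ to cones of $\Sigma'$, so we get a $G$-equivariant morphism $V_0\to Z_0$ of projective toric varieties with $\dim Z_0=\operatorname{rk}M'>0$, whose general fibre is the toric variety of $\Sigma''$ in $N''$. Let $V\to V_0$ be a functorial resolution. The general fibre of $V\to Z_0$ is positive-dimensional and rational, so $K_V$ is not pseudo-effective over $Z_0$.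

**Step 3: run the MMP.** By the splitting of (1), $W$ lifts to a finite subgroup of $G$ with $G=\mathbb T\rtimes W$. Proposition 4 and Addendum 5 with $\Gamma=W$, $S=Z_0$ give a $W$-Mfs $Y\to Z$ over $Z_0$, with $\dim Z\ge\dim Z_0>0$, on which $\mathbb T$ and $W$, hence $G$, act regularly.

**Step 4: from $W$ to $G$ and $H$.** $Y$ and $Z$ are normal with a dense $\mathbb T$-orbit, so they are toric ($Z$ for a quotient of $\mathbb T$). Their class groups are generated by $\mathbb T$-invariant divisors, so $\mathbb T$ acts trivially on them. Let $H\subset G$ be any subgroup with $\nu_X(H)=W$ (for example $G$ itself). Invariant classes for $H$ and for $W$ agree, so the relative invariant Picard rank is $1$ for $H$. If $D$ is an $H$-invariant Weil divisor, then $[D]\in\mathrm{Cl}(Y)^H=\mathrm{Cl}(Y)^W$, so $|W|[D]$ is the class of the $W$-invariant divisor $\sum_{w\in W}wD$, which is $\mathbb Q$-Cartier; hence $D$ is $\mathbb Q$-Cartier. So $Y\to Z$ is an $H$-Mfs. $\square$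

In the Conjecture $\mathbb T\subset G$, so $G=\nu_X^{-1}(\nu_X(G))$. Therefore, for $n\ge2$, $G$-solidity implies that $\nu_X(G)$ is irreducible over $\mathbb Q$.

## 7. Weights of a finite abelian group on anticanonical sections

We now generalize Lemma 2. The fixed points of a rotation are replaced by the weights of $B$ on $H^0(-mK)$, and the relation $\chi_p\chi_q=1$ by all coincidences between weights of monomials of bounded degree.

**Proposition 7.** *For every $d\ge1$ there are constants $h_d,\tau_d$ with the following property. Let $L/\mathbb C$ be a finitely generated field, and $F$ a normal projective geometrically integral $L$-variety of dimension $d$ such that $F_{\overline L}$ is a terminal Fano variety. Let a finite group $H$ act compatibly on $F$ (as a scheme) and on $L$ by $\mathbb C$-automorphisms. Let $A'\subset H$ be a normal abelian subgroup acting trivially on $L$, $A''\subset A'$ the subgroup acting trivially on $L(F)$, and $B=A'/A''$. Then there are a finitely generated abelian group $\Xi$ with $H$-action and an $H$-equivariant surjection $\Xi\to B^\vee$ such that*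

1. *the $H$-action on $\Xi$ factors through the image of $H$ in $\mathrm{Sym}(R)$ for some finite $H$-set $R$ with $|R|\le h_d$;*
2. *$\operatorname{rk}\Xi\le d$, and the torsion subgroup of $\Xi$ has exponent $\le\tau_d$.*

**Example ($F=\mathbb P^1_L$).** Let $B$ be cyclic of order $e\ge3$, rotating $\mathbb P^1$, and let $\chi$ be a generator of $B^\vee\cong\mathbb Z/e$. On $H^0(-K)$, of dimension $3$, the weights are $R=\{\chi^{-1},1,\chi\}$, that is $\{-1,0,1\}$ in additive notation, and the anticanonical image is a conic. Look at monomials of degree $2$: their weights are $-2,-1,0,0,1,2$. For $e\ge5$ the only coincidence is the one between $e_1+e_{-1}$ and $2e_0$ (here $e_i$ are basis vectors of $\mathbb Z^R$). In the degree-zero part, with basis $u=e_1-e_0$ and $v=e_{-1}-e_0$, it imposes $u+v=0$, and the quotient is $\Xi\cong\mathbb Z$, mapping onto $B^\vee$ by $u\mapsto\chi$. This is the rank-$1$ lattice of Section 3. For $e=4$ there is also $2\equiv-2$, which gives $2u-2v=4u=0$ and $\Xi\cong\mathbb Z/4$. For $e=3$ there are also $-2\equiv1$ and $2\equiv-1$, which give $3u=0$ and $\Xi\cong\mathbb Z/3$. So small groups produce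 bounded torsion, and large ones a lattice.

*Proof of Proposition 7.* Put $m=m_d$, $D=\lfloor m^dv_d\rfloor$ and
$$\mathcal V=H^0(F^{sm},\omega_{F/L}^{\otimes-m}), \tag{6}$$
where $F^{sm}$ is the smooth locus.

**Step 1: a semilinear representation.** The complement of $F^{sm}$ has codimension $\ge2$, and by flat base change $\mathcal V_{\overline L}=H^0(F_{\overline L},\mathcal O(-mK))$. So $r:=\dim_L\mathcal V$ is finite. By functoriality $H$ acts on $\mathcal V$ with
$$h(\lambda v)=h(\lambda)h(v)\ (\lambda\in L),\qquad h(s/s')=h(s)/h(s')\ \text{ in }L(F). \tag{7}$$
The group $A''$ is normal in $H$. It acts trivially on $L(F)$, hence on $F$: an automorphism of an integral separated scheme that agrees with the identity on the generic point $\operatorname{Spec}L(F)\to F$ is the identity. So $A''$ acts trivially on $\mathcal V$, and $B$ acts on $\mathcal V$, $L$-linearly.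

**Step 2: the image variety, on which we will act.** Let $I=\bigoplus_kI_k\subset\mathrm{Sym}\,\mathcal V$, where $I_k$ is the kernel of $\mathrm{Sym}^k\mathcal V\to H^0(F^{sm},\omega_{F/L}^{\otimes-km})$, and let $F'=\operatorname{Proj}(\mathrm{Sym}\,\mathcal V/I)$. All $I_k$ are $B$-stable, $I_1=0$, and the formation of $I$ commutes with base change to $\overline L$. So $F'_{\overline L}$ is the closure of the image of the map given by $|-mK_{F_{\overline L}}|$, which is birational by Fact 3. It is an irreducible nondegenerate variety of dimension $d$ in $\mathbb P^{r-1}$. Let $\delta$ be its degree.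

**Step 3: bound the degree, $\delta\le D$.** Put $\Theta=-mK_{F_{\overline L}}$, an ample $\mathbb Q$-Cartier Weil divisor. If $\operatorname{div}(\varphi)+\Theta\ge0$, then on any resolution $\pi:\tilde F\to F_{\overline L}$ we have $\operatorname{div}(\pi^*\varphi)+\pi^*\Theta\ge0$, hence $\operatorname{div}(\pi^*\varphi)+\lfloor\pi^*\Theta\rfloor\ge0$, because $\operatorname{div}(\pi^*\varphi)$ is integral. So the linear system pulls back to a subsystem of $|\lfloor\pi^*\Theta\rfloor|$. Choose $\pi$ such that its mobile part $P$ is base point free. It defines a morphism that is birational onto $F'_{\overline L}$, so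
$$\delta=P^d=\mathrm{vol}(P)\le\mathrm{vol}(\pi^*\Theta)=\Theta^d\le m^dv_d .$$
As $\delta$ is an integer, $\delta\le D$.

**Step 4: bound the number of sections.** An irreducible nondegenerate variety of dimension $d$ in $\mathbb P^{r-1}$ has degree $\ge r-d$. Hence $r\le h_d:=d+D$.

**Step 5: $F'_{\overline L}$ is the zero set of $I_D\otimes\overline L$.** This makes degree-$D$ forms enough to recognize $F'$. If $r=d+1$, then $F'_{\overline L}=\mathbb P^{r-1}$ and $I=0$. Let $r\ge d+2$ and $p\notin F'_{\overline L}$. We seek a form of degree $\le\delta$ that vanishes on $F'_{\overline L}$ and not at $p$. If $r=d+2$, then $F'_{\overline L}$ is a hypersurface of degree $\delta$; take its equation. If $r\ge d+3$, the join of $p$ and $F'_{\overline L}$ has dimension $\le d+1$. A general linear subspace $\Lambda$ of dimension $r-d-3$ misses it, because $(d+1)+(r-d-3)<r-1$. Projection from $\Lambda$ to $\mathbb P^{d+1}$ is defined at $p$ and on $F'_{\overline L}$, and maps $F'_{\overline L}$ finitely onto a hypersurface of degree $\le\delta$. If $p$ had the same image as some $q\in F'_{\overline L}$, the line $pq$ would lie in the span of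 $\Lambda$ and $p$, in which $\Lambda$ is a hyperplane, so the line would meet $\Lambda$ in a point of the join, a contradiction. So the cone over the hypersurface contains $F'_{\overline L}$ but not $p$. Multiply the form found by a power of a linear form not vanishing at $p$ to reach degree $D\ge\delta$.

**Step 6: weights and the module $\Xi$.** Since $L\supset\mathbb C$ contains all roots of unity, $\mathcal V=\bigoplus_{\chi\in R}\mathcal V_\chi$, where $R\subset B^\vee$ is the set of characters with $\mathcal V_\chi\neq0$; so $1\le|R|\le r\le h_d$. For $v\in\mathcal V_\chi$ and $h\in H$,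
$$b(hv)=h\big((h^{-1}bh)v\big)=h\big(\chi(h^{-1}bh)v\big)=(h\chi)(b)\,hv,$$
because $h$ fixes $\mathbb C$. So $h\mathcal V_\chi=\mathcal V_{h\chi}$ and $R$ is $H$-stable. Let $\pi:\mathbb Z^R\to B^\vee$, $e_\chi\mapsto\chi$, and $\deg:\mathbb Z^R\to\mathbb Z$, $e_\chi\mapsto1$; both are $H$-equivariant for the permutation action on $\mathbb Z^R$, the given action on $B^\vee$ and the trivial action on $\mathbb Z$. Let $\Lambda_D=\{w\in\mathbb Z^R_{\ge0}:\deg w=D\}$, $\mathbb Z^R_0=\ker(\deg)$ and
$$Q=\big\langle\,w-w'\ :\ w,w'\in\Lambda_D,\ \pi(w)=\pi(w')\,\big\rangle\subset\mathbb Z^R_0,\qquad \Xi:=\mathbb Z^R_0/Q. \tag{8}$$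
$Q$ is $H$-stable and $\pi(Q)=0$. So $H$ acts on $\Xi$ through its image in $\mathrm{Sym}(R)$, which is assertion 1, and $\pi$ induces an $H$-equivariant map $\bar\pi:\Xi\to B^\vee$.

**Step 7: $\bar\pi$ is surjective.** The purpose of the degree-zero part is to ignore scalars. The image is generated by the differences $\chi-\chi'$ (additive notation) with $\chi,\chi'\in R$. If $b\in B$ is killed by all of them, then $b$ acts on $\mathcal V$ by a scalar in $\mathbb C^*$, so it fixes all ratios $s/s'$ of sections. These ratios generate $L(F)$ over $L$: the map $F\dashrightarrow F'$ becomes birational over $\overline L$, hence is birational. So $b$ acts trivially on $L(F)$ and $b=1$. Thus the image of $\bar\pi$ has trivial annihilator in $B$, and it equals $B^\vee$.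

**Step 8: $\operatorname{rk}\Xi\le d$.** The idea is that a torus of dimension $\operatorname{rk}\Xi$ acts on $F'_{\overline L}$ with a free-enough orbit. Let $\mathbb S=\mathrm{Hom}(\mathbb Z^R,\overline L^{\,*})$ act on $\mathcal V_{\overline L}$ with $t$ acting on $\mathcal V_\chi\otimes\overline L$ as $t(e_\chi)$, and let $\mathbb S'=\{t\in\mathbb S:t|_Q=1\}$, a diagonalizable group of dimension $\operatorname{rk}(\mathbb Z^R/Q)$. The $\mathbb S$-weights on $\mathrm{Sym}^D\mathcal V_{\overline L}$ lie in $\Lambda_D$, and $B$ acts on the weight space of $w$ by $\pi(w)$. If $\pi(w)=\pi(w')$, then $t(w)=t(w')$ for $t\in\mathbb S'$, by (8). So each $t\in\mathbb S'$ acts by a scalar on every $B$-isotypic component of $\mathrm{Sym}^D\mathcal V_{\overline L}$. The $B$-stable subspace $I_D\otimes\overline L$ is the direct sum of its $B$-isotypic parts, so it is $\mathbb S'$-stable. By Step 5, $\mathbb S'$ preserves $F'_{\overline L}$.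

Choose a basis of $\mathcal V_{\overline L}$ consisting of vectors in the $\mathcal V_\chi\otimes\overline L$. As $F'_{\overline L}$ is irreducible and nondegenerate, it is not contained in the union of the coordinate hyperplanes, so it has a point $p$ with all coordinates nonzero. An element of $\mathbb S'$ fixing $p$ is a scalar. So the orbit $\mathbb S'p\subset F'_{\overline L}$ has dimension at least $\dim\mathbb S'-1$. Since $\deg$ maps $\mathbb Z^R/Q$ onto $\mathbb Z$ with kernel $\Xi$,
$$\operatorname{rk}\Xi=\operatorname{rk}(\mathbb Z^R/Q)-1=\dim\mathbb S'-1\le d.$$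

**Step 9: bound the torsion.** $Q$ is generated by a subset of the finite set $\{w-w':w,w'\in\Lambda_D\}$, which depends only on $D$ and $|R|\le h_d$. So there are finitely many possibilities for $\Xi$ as an abelian group, and we let $\tau_d$ be the largest exponent of their torsion subgroups. $\square$

## 8. Comparing two lattices by a central idempotent

We need the general form of the remark "$w$ acts as $1$ on a rank-$1$ lattice, but $1+w+w^2=0$ on $M$, so $3$ kills any common quotient".

**Lemma 8.** *Let $\Gamma$ be a finite group, $M$ a $\Gamma$-lattice of rank $n$ with $M_{\mathbb Q}$ irreducible, and $\Xi$ a finitely generated $\mathbb Z[\Gamma]$-module of rank $<n$ whose torsion has exponent $\tau$. If a $\mathbb Z[\Gamma]$-module $C$ is both a subquotient of $M$ and a quotient of $\Xi$, then $\tau|\Gamma|\cdot C=0$.*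

*Proof.* We produce an element of $\mathbb Z[\Gamma]$ that acts on $M$ as an integer and kills $\Xi$ up to torsion. Let $e\in\mathbb Q[\Gamma]$ be the central idempotent acting as $1$ on the simple module $M_{\mathbb Q}$ and as $0$ on all simple modules not isomorphic to it. It is a sum, over a Galois orbit of irreducible complex characters $\chi$, of the elements $\frac{\chi(1)}{|\Gamma|}\sum_g\chi(g^{-1})g$. Its coefficients are rational and are algebraic integers divided by $|\Gamma|$, so $E:=|\Gamma|e\in\mathbb Z[\Gamma]$. On $M$, hence on $C$, $E$ acts as $|\Gamma|$. As $\dim\Xi_{\mathbb Q}<n$, $M_{\mathbb Q}$ is not a constituent of $\Xi_{\mathbb Q}$, so $E$ kills $\Xi_{\mathbb Q}$. Thus $E\,\Xi$ is torsion and $\tau E$ kills $\Xi$, hence $C$. On $C$ this says $\tau|\Gamma|=0$. $\square$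

**Example.** For $\Gamma=\langle w\rangle\cong\mathbb Z/3$ and $M$ as for $\mathbb P^2$, $E=2-w-w^2$. It acts as $3$ on $M$, since $1+w+w^2=0$ there, and as $0$ on trivial modules.

## 9. A tower of fibrations: proof of Theorem B

Let $w_n$ be the maximal order of a finite subgroup of $\mathrm{GL}_n(\mathbb Z)$, finite by Minkowski. For $n\ge2$ put
$$e_n=\max_{1\le d\le n-1}\big(\tau_d\cdot h_d!\cdot w_n\big),\qquad a_n=e_n^{\,n^2}. \tag{9}$$
Let $H,A,M,V$ be as in Theorem B, but without assuming $|A|>a_n$. Suppose that either $\dim V<n$, or $\dim V=n$ and $V$ is $H$-birational to an $H$-Mfs $Y_1\to Z_1$ with $\dim Z_1>0$. We show $|A|\le a_n$, which proves the theorem. If $\dim V=0$, then $H=1$ by faithfulness and $|A|=1$; so let $\dim V\ge1$.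

**Step 1: decompose $V$ into fibrations of relative dimension $<n$.** In the first case let $Y_1\to Z_1$ be an $H$-Mfs obtained by Proposition 4, with $S$ a point, from an $H$-equivariant resolution of $V$; the canonical class of the resolution is not pseudo-effective because $V$ is rationally connected of positive dimension. In both cases proceed inductively. If $\dim Z_i>0$, then $Z_i$ is dominated by $V$, hence rationally connected; apply Proposition 4 with $S$ a point to an $H$-equivariant resolution of $Z_i$ to obtain an $H$-Mfs $Y_{i+1}\to Z_{i+1}$ with $Y_{i+1}$ $H$-birational to $Z_i$. The dimensions drop, so we reach a point $Z_m$, where we stop. With $K_0=\mathbb C(V)$ and $K_i=\mathbb C(Z_i)$ we get a tower of $H$-stable fields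
$$\mathbb C(V)=K_0\supset K_1\supset\cdots\supset K_m=\mathbb C,\qquad d_i:=\operatorname{tr.deg}(K_{i-1}/K_i)\ge1,\qquad\sum_id_i=\dim V\le n. \tag{10}$$
So $m\le n$. Also $d_i\le n-1$ for all $i$: this is clear if $\dim V<n$, and if $\dim V=n$, then $\dim Z_1>0$ forces $m\ge2$, so no single $d_i$ is $n$. This is the only place where the fibration enters.

**Step 2: the generic fibres are terminal Fano, so that Proposition 7 applies.** Let $F_i$ be the generic fibre of $Y_i\to Z_i$, a normal projective $K_i$-variety of dimension $d_i$ with function field $K_{i-1}$. It is geometrically integral and geometrically normal, since $K_i$ is algebraically closed in $K_{i-1}$ and the characteristic is $0$. The divisor $-K_{F_i}$, the restriction of $-K_{Y_i}$, is $\mathbb Q$-Cartier and ample. For terminality take a resolution $\rho:\tilde Y_i\to Y_i$. Then $K_{\tilde Y_i}=\rho^*K_{Y_i}+\sum a_jE_j$, where the sum runs over all exceptional prime divisors and all $a_j>0$. Restricting to the generic fibre and passing to $\overline{K_i}$ gives a resolution $\tilde F$ of $(F_i)_{\overline{K_i}}$. It is smooth, because a regular variety in characteristic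 $0$ is smooth over its base field. Every exceptional divisor of it is a component of the restriction of some $E_j$: it lies over an exceptional prime divisor of the generic fibre of $\tilde Y_i$, whose closure in $\tilde Y_i$ is some $E_j$. As restrictions of the $E_j$ stay reduced in characteristic $0$, all exceptional divisors on $\tilde F$ have positive discrepancy. A divisor exceptional over $\tilde F$ has discrepancy $\ge1$ over $\tilde F$, hence $\ge1$ over $(F_i)_{\overline{K_i}}$. So $(F_i)_{\overline{K_i}}$ is a terminal Fano variety. The group $H$ acts compatibly on $F_i$ and $K_i$.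

**Step 3: cut $A$ along the tower.** Let $A_i=\{a\in A:a\text{ acts trivially on }K_i\}$. These are normal subgroups of $H$, because the $K_i$ are $H$-stable, and
$$1=A_0\subset A_1\subset\cdots\subset A_m=A,\qquad B_i:=A_i/A_{i-1}; \tag{11}$$
$A_0=1$ because $H$ acts faithfully on $V$, and $A_m=A$ because $K_m=\mathbb C$. It suffices to bound each $|B_i|$.

**Step 4: $B_i^\vee$ seen from the fibre.** Apply Proposition 7 to $F=F_i$, $L=K_i$, $A'=A_i$, $A''=A_{i-1}$; note $L(F)=K_{i-1}$. So $B_i^\vee$ is an $H$-equivariant quotient of some $\Xi$ with $\operatorname{rk}\Xi\le d_i\le n-1$, torsion exponent $\le\tau_{d_i}$, and $H$ acting on $\Xi$ through its image in $\mathrm{Sym}(R)$ with $|R|\le h_{d_i}$.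

**Step 5: $B_i^\vee$ seen from $M$.** Let $P_i\subset M$ be the $H$-stable sublattice of elements whose image in $A^\vee$ is trivial on $A_{i-1}$. Restriction to $A_i$ gives an $H$-equivariant map $P_i\to B_i^\vee$. It is surjective: a character of $A_i/A_{i-1}$, viewed on $A_i$, extends to the abelian group $A$ and then lifts to $M$, and the lift lies in $P_i$. So $B_i^\vee$ is a subquotient of $M$.

**Step 6: compare.** Let $\Gamma$ be the image of $H$ in $\mathrm{Sym}(R)\times\mathrm{GL}(M)$, so $|\Gamma|\le h_{d_i}!\,w_n$. The actions of $H$ on $M$ and $\Xi$ factor through $\Gamma$, hence so does the action on $B_i^\vee$, and $M_{\mathbb Q}$ is irreducible. By Lemma 8 with $C=B_i^\vee$, this group is killed by a positive integer $\le\tau_{d_i}h_{d_i}!\,w_n\le e_n$. Being a quotient of $P_i$, it is generated by $\le n$ elements. So $|B_i|=|B_i^\vee|\le e_n^{\,n}$, and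
$$|A|=\prod_{i=1}^m|B_i|\le e_n^{\,nm}\le e_n^{\,n^2}=a_n.\qquad\square$$

## 10. The constant $c_n=a_nw_n+1$: proofs of Theorems A and C

**Proof of Theorem A.** If $n=1$, a Mori fibre space of dimension $1$ has a point as base, so $X$ is always $H$-solid and $c_1=1$ works.

Let $n\ge2$ and put $c_n=a_nw_n+1$. By Lemma 6, $W:=\nu_X(G)$ is irreducible over $\mathbb Q$. Let $H\subset G$ be finite with $\nu_X(H)=W$ and $|H|\ge c_n$.

**Step 1: $X$ is an $H$-Fano variety.** For $g\in G$ choose $h\in H$ with $\nu_X(h)=\nu_X(g)$; then $gh^{-1}\in\mathbb T$, so $G=\mathbb TH$. Since $\mathbb T$ acts trivially on $\mathrm{Cl}(X)$, $\mathrm{Cl}(X)^H=\mathrm{Cl}(X)^G$ has rank $1$, and $X$ is terminal.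

**Step 2: check the hypotheses of Theorem B.** Let $A=H\cap\mathbb T$, a normal abelian subgroup of $H$ with
$$|A|=\frac{|H|}{|W|}\ge\frac{c_n}{w_n}>a_n. \tag{12}$$
The restriction $M\to A^\vee$ is surjective, since characters of a closed subgroup of a torus extend to the torus. It is $H$-equivariant, where $H$ acts on $M$ through $W$, and $M_{\mathbb Q}$ is irreducible. The variety $X$ is rational, hence rationally connected, of dimension $n$, and $H\subset\mathrm{Aut}(X)$ acts faithfully.

**Step 3: conclude.** By Theorem B, $X$ is not $H$-birational to an $H$-Mfs with positive-dimensional base, that is, $X$ is $H$-solid. $\square$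

So the Conjecture is true, with $c_X=c_n$ depending only on $n=\dim X$.

**Proof of Theorem C.** Let $W=\nu_X(H)$; then $G=\mathbb TH=\nu_X^{-1}(W)$, and $X$ is $G$-minimal because $\mathrm{Cl}(X)^G=\mathrm{Cl}(X)^H$.

*Part 1.* This is Lemma 6: the $G$-Mfs it produces has positive-dimensional base, and it is also an $H$-Mfs.

*Part 2.* "Only if" is Part 1. "If" is Lemma 1.

*Part 3.* If $W$ is reducible over $\mathbb Q$, neither property holds, by Part 1. If it is irreducible, $X$ is $G$-solid by Part 2. It is $H$-solid by Steps 1–3 above, which use only the irreducibility of $W$, the $H$-minimality of $X$ and $|H|\ge c_n$. $\square$
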